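# The pole order spectral sequence of a reduced plane curve in high degree

## Stabilization of $E_2$ and vanishing of $E_3$

**Theorem A.** Let $C:f=0$ be a reduced plane curve of degree $d\ge 3$ in $\mathbb P^2$. For all $q\ge 2d+1$ one has $E_3(q)=0$ and $\dim E_2(q)\le \mu(C)-\tau(C)$. For all $q\ge 3d-2$ (note $3d-2\ge 2d+1$) one has $\dim E_2(q)=\mu(C)-\tau(C)$. Hence the conjecture stated below holds with $q_0=3d-2$.

**Theorem B.** Let $C:f=0$ be a reduced plane curve of degree $d\ge 3$ in $\mathbb P^2$.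

1. For all $q\ge 2d-1$: $E_3(q)=0$ and $\dim E_2(q)\le\mu(C)-\tau(C)$. More precisely, $E_2(q)$ is the kernel of a linear map $K_q\to N(f)_{q-3}$ with $\dim K_q=\mu(C)-\tau(C)$.
2. Let $e$ be the least degree of a nonzero form in $\hat J$. Then $\dim E_2(q)=\mu(C)-\tau(C)$ for $q\ge\max(2d-1,\,3d-2-e)$. If $N(f)=0$ (free curves), equality holds for all $q\ge 2d-1$.
3. For every reduced curve the conjecture holds with $q_0=3d-4$. If all singularities are weighted homogeneous, it holds with $q_0=2d-1$, and then $E_2(q)=0$ for $q\ge 2d-1$. Conversely, if $E_2(q)=0$ for one $q\ge 3d-4$, all singularities of $C$ are weighted homogeneous.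
4. The bound $2d-1$ in (1), and in (3) for weighted homogeneous singularities, is optimal for each $d\ge3$: for $f=x^d+y^d$ one has $\mu(C)=\tau(C)$, but $E_2(2d-2)\supseteq E_3(2d-2)\neq0$.

We now unpack the symbols. Put $S=\mathbb C[x,y,z]$, let $\mathfrak m=(x,y,z)$, and let $f\in S$ be homogeneous of degree $d$. The letter $d$ is always the degree; the exterior differential is $\mathrm d$. Let $\Omega^j$ be the graded $S$-module of polynomial $j$-forms on $\mathbb C^3$, where $x,y,z,\mathrm dx,\mathrm dy,\mathrm dz$ all have degree $1$. The Koszul complex $K_f^*$ is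
$$0\to\Omega^0\xrightarrow{\mathrm df\wedge}\Omega^1\xrightarrow{\mathrm df\wedge}\Omega^2\xrightarrow{\mathrm df\wedge}\Omega^3\to0 .$$
Each arrow raises the degree by $d$. Its cohomology is graded, and $H^j(K_f^*)_m$ denotes the classes of $j$-forms of degree $m$. Since $\mathrm d(\mathrm df\wedge\eta)=-\mathrm df\wedge\mathrm d\eta$, exterior differentiation induces degree-preserving maps $\mathrm d':H^j(K_f^*)\to H^{j+1}(K_f^*)$, $[\omega]\mapsto[\mathrm d\omega]$.

For $k\in[1,d]$ and integers $s,t$ set $E_1^{s,t}(f)_k=H^{s+t+1}(K_f^*)_{td+k}$ with $\mathrm d_1[\omega]=[\mathrm d\omega]$. This is a homogeneous component of the spectral sequence of the pole order filtration, which converges to the Milnor fiber cohomology, and $E_1^{s,t}(f)_k=0$ for $s+t\notin\{1,2\}$. Every integer $q$ is $td+k$ for exactly one pair $(t,k)$ with $k\in[1,d]$, and we write $E_i(q)=E_i^{1-t,t}(f)_k$. Explicitly: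

- $E_2(q)=\ker\big(\mathrm d':H^2(K_f^*)_q\to H^3(K_f^*)_q\big)$.
- If $[\omega]\in E_2(q)$, then $\mathrm df\wedge\omega=0$ and $\mathrm d\omega=\mathrm df\wedge\alpha$ for some $\alpha\in\Omega^2_{q-d}$. One puts $\mathrm d_2[\omega]=[\mathrm d\alpha]$ in $E_2^{3-t,t-1}(f)_k=H^3(K_f^*)_{q-d}/\mathrm d'H^2(K_f^*)_{q-d}$.
- $E_3(q)=\ker(\mathrm d_2)\subset E_2(q)$.

The map $\mathrm d_2$ is well defined. Replacing $\alpha$ by $\alpha+\beta$ with $\mathrm df\wedge\beta=0$ changes $[\mathrm d\alpha]$ by $\mathrm d'[\beta]$, which is zero in the target. Replacing $\omega$ by $\omega+\mathrm df\wedge\eta$ allows us to replace $\alpha$ by $\alpha-\mathrm d\eta$, and $\mathrm d\alpha$ does not change.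

The Jacobian ideal is $J=(f_x,f_y,f_z)$, and $M(f)=S/J$, so that $H^3(K_f^*)_q=M(f)_{q-3}$. Let $\hat J$ be the saturation of $J$ with respect to $\mathfrak m$, and put $N(f)=H^0_{\mathfrak m}(M(f))=\hat J/J$ and $T=3d-6$. At a singular point $p$ with local equation $g=0$ in local coordinates $u,v$, the Milnor and Tjurina numbers are
$$\mu_p=\dim\mathbb C\{u,v\}/(g_u,g_v),\qquad \tau_p=\dim\mathbb C\{u,v\}/(g,g_u,g_v),$$
and $\mu(C)=\sum_p\mu_p$, $\tau(C)=\sum_p\tau_p$. The point $p$ is *weighted homogeneous* if in suitable analytic coordinates the germ $(C,p)$ is defined by a polynomial $h$ that is homogeneous of degree $1$ for some positive rational weights $w_1,w_2$ of $u,v$. In that case $\mu_p=\tau_p$. Indeed $g=\varepsilon h$ with a unit $\varepsilon$, and the vector field $E=w_1u\partial_u+w_2v\partial_v$ satisfies $Eh=h$, so $Eg=(1+E(\varepsilon)/\varepsilon)\,g$. The bracket is a unit because $E$ vanishes at the origin, so $g\in(g_u,g_v)$.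

The statement under discussion comes from Alexandru Dimca and Gabriel Sticlaru, "Computing the monodromy and pole order filtration on Milnor fiber cohomology of plane curves", arXiv:1609.06818 (2016).

**Conjecture.** For any reduced plane curve $C:f=0$ there is a positive integer $q_0\le 3d+1$ such that $\dim E_2^{1-t,t}(f)_k=\mu(C)-\tau(C)$ and $E_3^{1-t,t}(f)_k=0$ for any $q=td+k\ge q_0$.

So the answer is that the conjecture is true. Theorem A gives $q_0=3d-2$, and Theorem B improves this to $q_0=3d-4$. In words: from an explicit degree on, the kernel of $\mathrm d'$ has constant dimension, this dimension measures how far the singularities are from being weighted homogeneous, and $\mathrm d_2$ is injective on the kernel.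

## Three curves computed by hand

**Smooth curves.** If $C$ is smooth, then $f_x,f_y,f_z$ is a regular sequence and $H^2(K_f^*)=0$. So $E_2(q)=E_3(q)=0=\mu(C)-\tau(C)$ for all $q$. Theorem A and parts (1)–(3) of Theorem B hold trivially, with $K_q=0$ in (1).

**Lines through a point.** Let $f=x^d+y^d$. Then $f_z=0$. For $\omega=a\,\mathrm dx\wedge\mathrm dy+b\,\mathrm dx\wedge\mathrm dz+c\,\mathrm dy\wedge\mathrm dz$ we have $\mathrm df\wedge\omega=(f_xc-f_yb)\,\mathrm dx\wedge\mathrm dy\wedge\mathrm dz$. As $f_x,f_y$ are coprime, $\omega$ is a cocycle exactly when $(b,c)=h(f_x,f_y)$ for some $h\in S$. The part $h(f_x\mathrm dx+f_y\mathrm dy)\wedge\mathrm dz=\mathrm df\wedge(h\,\mathrm dz)$ is a coboundary. The $\mathrm dx\wedge\mathrm dy$-coefficients of coboundaries fill $(x^{d-1},y^{d-1})$. Hence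
$$H^2(K_f^*)=S/(x^{d-1},y^{d-1})\;\mathrm dx\wedge\mathrm dy,\qquad \mathrm d'[a\,\mathrm dx\wedge\mathrm dy]=[a_z\,\mathrm dx\wedge\mathrm dy\wedge\mathrm dz],$$
and $H^3(K_f^*)=S/(x^{d-1},y^{d-1})\,\mathrm dx\wedge\mathrm dy\wedge\mathrm dz$. On the monomial basis $x^iy^jz^l$ ($i,j\le d-2$) the map $\mathrm d'$ sends $z^l$ to $l\,z^{l-1}$. So $E_2(q)$ has the basis $x^iy^j\,\mathrm dx\wedge\mathrm dy$ with $i,j\le d-2$ and $i+j+2=q$. These forms are closed, so $\alpha=0$ is allowed, $\mathrm d_2=0$, and $E_3(q)=E_2(q)$. The last nonzero degree is $q=2d-2$. This agrees with $\mu(C)=\tau(C)=(d-1)^2$ and with the bound $2d-1$.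

**A quintic with $\mu\ne\tau$.** Let $f=x^4z+y^5+x^2y^3$, so $d=5$. From $f_z=x^4$ and $f_y=5y^4+3x^2y^2$ the only singular point is $[0:0:1]$, and $f$ is reduced because its singular locus is finite. In the chart $z=1$ put $g=X^4+Y^5+X^2Y^3$, with $g_X=2X(2X^2+Y^3)$ and $g_Y=Y^2(5Y^2+3X^2)$. Let $M_g=\mathbb C\{X,Y\}/(g_X,g_Y)$.

In $M_g$ we have $X^3=-\tfrac12XY^3$ and $Y^4=-\tfrac35X^2Y^2$. Then $X^3Y=-\tfrac12XY^4=\tfrac3{10}X^3Y^2$, and since $1-\tfrac3{10}Y$ is a unit, $X^3Y=0$. Hence also $XY^4=0$, $X^4=-\tfrac12X^2Y^3$, $X^5=0$, $Y^5=-\tfrac35X^2Y^3$ and $Y^6=0$. So the twelve monomials $X^iY^j$ with $i\le2$, $j\le3$ span $M_g$. The intersection multiplicity of $g_X$ and $g_Y$ at the origin is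
$$i(X,Y^2)+i(X,5Y^2+3X^2)+i(2X^2+Y^3,Y^2)+i(2X^2+Y^3,5Y^2+3X^2)=2+2+4+4=12 .$$
So $\mu(C)=12$ and the twelve monomials form a basis. Moreover
$$g=\tfrac14Xg_X+\tfrac15Yg_Y-\tfrac1{10}X^2Y^3,$$
so $g=-\tfrac1{10}X^2Y^3\neq0$ in $M_g$. This class is killed by $X$ and by $Y$, since $X^3Y=XY^4=0$. Therefore $gM_g$ is the line spanned by $X^2Y^3$, $\tau(C)=11$ and $\mu(C)-\tau(C)=1$.

We also need the number $e$ of Theorem B(2). The ring $\mathbb C\{X,Y\}/(g,g_X,g_Y)$ has as basis the same monomials without $X^2Y^3$. If $h\in\hat J$, then $h(X,Y,1)$ is zero in this ring, because $\hat J/J$ is killed by a power of $z$. The ten monomials of degree $\le3$ in $X,Y$ are independent in it: nine of them are basis elements, and $X^3=-\tfrac12XY^3$ involves a tenth. So no nonzero form of degree $\le3$ lies in $\hat J$, while $f_z=x^4$ does, and $e=4$. Here $\max(2d-1,3d-2-e)=9$, so Theorem B predicts $\dim E_2(q)=1$ and $E_3(q)=0$ for all $q\ge9$.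

From now on $C$ is singular, and linear coordinates are chosen so that no singular point lies on the line $z=0$.

## From the curve to its singular points through local cohomology

We recall some textbook facts for a finitely generated graded $S$-module $M$. The modules $H^i_{\mathfrak m}(M)$ are graded and fit into long exact sequences. $H^0_{\mathfrak m}(M)$ is the submodule of elements killed by a power of $\mathfrak m$, and it has finite length. $H^i_{\mathfrak m}(M)=0$ for $i>\dim M$. For $S$ itself, $H^i_{\mathfrak m}(S)=0$ unless $i=3$, and $H^3_{\mathfrak m}(S)$ has the $\mathbb C$-basis $x^{-a}y^{-b}z^{-c}$ with $a,b,c\ge1$. In particular $H^3_{\mathfrak m}(S)_n=0$ for $n>-3$. Multiplication into the line $H^3_{\mathfrak m}(S)_{-3}$ gives a perfect pairing, hence $H^3_{\mathfrak m}(S)_i\cong(S_{-3-i})^*$, compatibly with the $S$-module structures. Each $\Omega^j$ is graded free, so $H^i_{\mathfrak m}(\Omega^j)=0$ for $i\ne3$.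

**Step 1.** This step finds the degrees in which $H^2(K_f^*)$ is determined by its localization, and the degrees in which $N(f)$ vanishes.

Since $C$ is reduced, its singular locus is finite and $J$ has height $\ge2$. Hence $J$ contains a regular sequence of length $2$, and $H^0(K_f^*)=H^1(K_f^*)=0$. Let $Z=\ker(\mathrm df\wedge:\Omega^2\to\Omega^3)$, $B=\mathrm df\wedge\Omega^1\subset Z$ and $I=\mathrm df\wedge\Omega^2\subset\Omega^3$. There are exact sequences
$$0\to\Omega^0_{q-2d}\to\Omega^1_{q-d}\to B_q\to0,\tag{1}$$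
$$0\to Z_q\to\Omega^2_q\to I_{q+d}\to0,\tag{2}$$
$$0\to B\to Z\to H^2(K_f^*)\to0,\tag{3}$$
$$0\to I\to\Omega^3\to H^3(K_f^*)\to0.\tag{4}$$

**Lemma 1.** (a) $H^0_{\mathfrak m}(H^2(K_f^*))=0$, and $H^1_{\mathfrak m}(H^2(K_f^*))_q=0$ for $q\ge2d-2$.
(b) $\dim N(f)_j\le\dim N(f)_{T-j}$ for all $j$. In particular $N(f)_j=0$ for $j>T$.

*Proof of (a).* From (1), $H^1_{\mathfrak m}(B)$ lies between $H^1_{\mathfrak m}(\Omega^1)=0$ and $H^2_{\mathfrak m}(\Omega^0)=0$, so it vanishes. Also from (1),
$$H^2_{\mathfrak m}(B)_q=\ker\big(H^3_{\mathfrak m}(\Omega^0)_{q-2d}\to H^3_{\mathfrak m}(\Omega^1)_{q-d}\big),\tag{5}$$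
which is zero if $q-2d>-3$. The module $I\subset\Omega^3$ is torsion free, so $H^0_{\mathfrak m}(I)=0$, and (2) gives $H^0_{\mathfrak m}(Z)=H^1_{\mathfrak m}(Z)=0$. Now (3) gives injections $H^0_{\mathfrak m}(H^2(K_f^*))\hookrightarrow H^1_{\mathfrak m}(B)=0$ and $H^1_{\mathfrak m}(H^2(K_f^*))\hookrightarrow H^2_{\mathfrak m}(B)$. The second target vanishes in degrees $q\ge2d-2$.

*Proof of (b).* By (4) and then (2),
$$N(f)_j=H^0_{\mathfrak m}(H^3(K_f^*))_{j+3}\cong H^1_{\mathfrak m}(I)_{j+3}\cong H^2_{\mathfrak m}(Z)_{j+3-d}.$$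
The module $H^2(K_f^*)$ is annihilated by $J$, so it has dimension $\le1$ and $H^2_{\mathfrak m}(H^2(K_f^*))=0$. By (3), $H^2_{\mathfrak m}(B)\to H^2_{\mathfrak m}(Z)$ is onto. Put $n=(j+3-d)-2d=j+3-3d$. By (5),
$$H^2_{\mathfrak m}(B)_{j+3-d}=\ker\big((f_x,f_y,f_z):H^3_{\mathfrak m}(S)_n\to(H^3_{\mathfrak m}(S)_{n+d-1})^3\big).$$
By duality the dual of this kernel is
$$\operatorname{coker}\big((f_x,f_y,f_z):(S_{-3-n-(d-1)})^3\to S_{-3-n}\big)=M(f)_{-3-n}=M(f)_{T-j}.$$
Dualizing the surjection $H^2_{\mathfrak m}(B)_{j+3-d}\to N(f)_j$ gives $N(f)_j^*\hookrightarrow M(f)_{T-j}$. All maps are $S$-linear, so these inclusions together identify the graded dual of $N(f)$ with an $S$-submodule of $M(f)$. It has finite length because $N(f)$ has, so it lies in $H^0_{\mathfrak m}(M(f))=N(f)$. Hence $N(f)_j^*\hookrightarrow N(f)_{T-j}$. For $j>T$ the right side is zero since $M(f)$ has no negative degrees. $\square$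

**Step 2.** This step replaces the global groups $H^2$ and $H^3$ by sums of local groups at the singular points, with exact control of kernel and cokernel.

Let $M=H^j(K_f^*)$ with $j=2$ or $3$. It is a module over $S/J$. Since no singular point lies on $z=0$, the ideal $J+(z)$ is $\mathfrak m$-primary, so in $S/J$ the ideals generated by $\mathfrak m$ and by $z$ have the same radical. Local cohomology may be computed over $S/J$ and depends only on the radical, so $H^i_{\mathfrak m}(M)=H^i_{(z)}(M)$. The latter is computed by the complex $M\to M[z^{-1}]$. Thus $\ker(M\to M[z^{-1}])=H^0_{\mathfrak m}(M)$ and $\operatorname{coker}(M\to M[z^{-1}])=H^1_{\mathfrak m}(M)$.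

Put $X=x/z$, $Y=y/z$, $A=\mathbb C[X,Y]$, $g=f(X,Y,1)\in A$ and $\zeta=\mathrm dz/z$. Then $f=z^dg$, and
$$\mathrm df=z^d(\mathrm dg+d\,g\,\zeta),\qquad \mathrm dx=z(\mathrm dX+X\zeta),\qquad \mathrm dy=z(\mathrm dY+Y\zeta).$$
The forms $\mathrm dX,\mathrm dY,\zeta$ have degree $0$, so the degree $m$ part of $\Omega^j[z^{-1}]$ is the free $A$-module $z^m(\Omega_A^j\oplus\zeta\wedge\Omega_A^{j-1})$. Therefore $(H^j(K_f^*)[z^{-1}])_m$ is the cohomology of a complex of finitely generated free $A$-modules. It is annihilated by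
$$z^{1-d}f_x=g_X,\qquad z^{1-d}f_y=g_Y,\qquad z^{1-d}f_z=d\,g-Xg_X-Yg_Y,$$
that is, by $(g,g_X,g_Y)$. So it has finite length and support in $\mathrm{Sing}\,C$.

For $p=[p_1:p_2:1]\in\mathrm{Sing}\,C$ put $u=X-p_1$, $v=Y-p_2$, $R=R_p=\mathbb C\{u,v\}$ and $\mathrm{vol}=\mathrm du\wedge\mathrm dv$. A finite length $A$-module $L$ supported on $\mathrm{Sing}\,C$ is $\bigoplus_pL_{\mathfrak m_p}=\bigoplus_pL\otimes_AR_p$, because $A/\mathfrak m_p^n=R_p/\mathfrak m_p^nR_p$. Since $A\to R_p$ is flat, tensoring commutes with cohomology, and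
$$(H^j(K_f^*)[z^{-1}])_m=\bigoplus_pH_p^j(m),$$
where $H_p^j(m)$ is the cohomology at the middle term of
$$z^{m-d}(\Omega_R^{j-1}\oplus\zeta\wedge\Omega_R^{j-2})\xrightarrow{\mathrm df\wedge}z^m(\Omega_R^j\oplus\zeta\wedge\Omega_R^{j-1})\xrightarrow{\mathrm df\wedge}z^{m+d}(\Omega_R^{j+1}\oplus\zeta\wedge\Omega_R^j).$$
Localization and passage to germs restrict forms, so they commute with $\mathrm d$ and with $\mathrm df\wedge$. In particular $\mathrm d'$ is compatible with the local maps $\mathrm d':H_p^2(m)\to H_p^3(m)$, $[\omega]\mapsto[\mathrm d\omega]$. Together with Lemma 1 this gives two comparison statements.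

- **(L2)** $H^2(K_f^*)_q\to\bigoplus_pH_p^2(q)$ is injective for all $q$ and bijective for $q\ge2d-2$.
- **(L3)** $\ker\big(H^3(K_f^*)_q\to\bigoplus_pH_p^3(q)\big)=N(f)_{q-3}$.

For $a,c\in R$, $\xi,\eta\in\Omega_R^1$ and $\omega=z^m(a\,\mathrm{vol}+\zeta\wedge\xi)$, using $\mathrm dz^m=m\,z^m\zeta$, $\mathrm d\zeta=0$ and $\Omega_R^3=0$, one finds
$$\mathrm df\wedge\omega=z^{m+d}\,\zeta\wedge(d\,g\,a\,\mathrm{vol}-\mathrm dg\wedge\xi),\qquad \mathrm d\omega=z^m\,\zeta\wedge(m\,a\,\mathrm{vol}-\mathrm d\xi),\tag{6}$$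
$$\mathrm df\wedge z^m(\eta+c\,\zeta)=z^{m+d}\big(\mathrm dg\wedge\eta+\zeta\wedge(d\,g\,\eta-c\,\mathrm dg)\big).\tag{7}$$

## The Brieskorn lattice and the operator $\theta=\partial_tt$

**Step 3.** This step introduces the algebra in which formulas (6) and (7) become transparent: the map $\mathrm d'$ will turn into $\theta$ minus a scalar.

Fix $p\in\mathrm{Sing}\,C$. The germ $g\in R$ is reduced, so it has an isolated singularity.

**Definition.** The Brieskorn lattice is $H=\Omega_R^2/\mathrm dg\wedge\mathrm dR$. On it, $t$ is multiplication by $g$, and $s=\partial_t^{-1}$ is given by $s[\mathrm d\eta]=[\mathrm dg\wedge\eta]$.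

The letter $t$ now denotes this operator; the index $t$ in $q=td+k$ is not needed any more. The operator $t$ is well defined, because $g\,\mathrm dg\wedge\mathrm dh=\mathrm dg\wedge\mathrm d(gh)$. So is $s$: by the Poincaré lemma in $R$ every $2$-form is some $\mathrm d\eta$. If $\mathrm d\eta=\mathrm dg\wedge\mathrm dh$, then $\eta+h\,\mathrm dg$ is closed, so $\eta=-h\,\mathrm dg+\mathrm dk$ and $\mathrm dg\wedge\eta=\mathrm dg\wedge\mathrm dk$ is zero in $H$. It follows that $sH=\mathrm dg\wedge\Omega_R^1/\mathrm dg\wedge\mathrm dR$ and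
$$H/sH=\Omega_R^2/\mathrm dg\wedge\Omega_R^1\cong M_g:=R/(g_u,g_v).$$
From
$$ts[\mathrm d\eta]=[\mathrm dg\wedge g\eta]=s[\mathrm d(g\eta)]=s\big([\mathrm dg\wedge\eta]+[g\,\mathrm d\eta]\big)=s(s+t)[\mathrm d\eta]$$
we get $ts=st+s^2$.

It is classical (Brieskorn, Sebastiani, Malgrange) that $H$ is free of rank $\mu_p$ over the ring $\mathbb C\{\{s\}\}$ of series $\sum a_is^i$ with $\sum a_is^i/i!$ convergent. In particular $s$ is injective. Put $G=H[s^{-1}]$, the Gauss–Manin system. The operator $t$ extends to $G$ by $ts^{-1}=s^{-1}t-1$. Put $\theta=s^{-1}t$, which is $\partial_tt$. Then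
$$\theta s=s(\theta+1),\qquad t=s\theta.\tag{8}$$

**Example (weighted homogeneous $g$).** Suppose $g=w_1ug_u+w_2vg_v$. Put $\eta=u^iv^j(w_1u\,\mathrm dv-w_2v\,\mathrm du)$. Then $\mathrm dg\wedge\eta=g\,u^iv^j\mathrm{vol}$ and $\mathrm d\eta=\ell\,u^iv^j\mathrm{vol}$ with $\ell=(i+1)w_1+(j+1)w_2$. So $t[u^iv^j\mathrm{vol}]=\ell\,s[u^iv^j\mathrm{vol}]$, that is, $\theta[u^iv^j\mathrm{vol}]=\ell\,[u^iv^j\mathrm{vol}]$. For the node $g=uv$ the lattice is $\mathbb C\{\{s\}\}[\mathrm{vol}]$ with $\theta[\mathrm{vol}]=[\mathrm{vol}]$. For the cusp $g=u^2+v^3$ it is generated by $[\mathrm{vol}]$ and $[v\,\mathrm{vol}]$, with eigenvalues $\tfrac56$ and $\tfrac76$.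

## Local Koszul cohomology inside $H$

**Step 4.** This step computes $H_p^2(m)$, $H_p^3(m)$ and the map $\mathrm d'$ between them in terms of $H$, $s$, $t$, $\theta$.

**Lemma 2.** Let $A_0=\{a\in H:\theta a\in H\}$. Then $sH\subset A_0$. The assignment $z^m(a\,\mathrm{vol}+\zeta\wedge\xi)\mapsto[a\,\mathrm{vol}]$ induces $H_p^2(m)\cong A_0/sH$, and $z^m\zeta\wedge c\,\mathrm{vol}\mapsto[c\,\mathrm{vol}]$ induces $H_p^3(m)\cong H/(sH+tH)$. For a cocycle $z^m(a\,\mathrm{vol}+\zeta\wedge\xi)$ one has $[\mathrm d\xi]=d\,\theta[a\,\mathrm{vol}]$ in $H$. Under these isomorphisms $\mathrm d':H_p^2(m)\to H_p^3(m)$ is $a\mapsto-d(\theta-\lambda)a$ with $\lambda=m/d$.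

*Proof.* By (8), $\theta s=t+s$, so $sH\subset A_0$. By (6) the coboundaries in $z^m\zeta\wedge\Omega_R^2$ are the forms $z^m\zeta\wedge(d\,g\,a\,\mathrm{vol}-\mathrm dg\wedge\xi)$, so $H_p^3(m)=\Omega_R^2/(g\Omega_R^2+\mathrm dg\wedge\Omega_R^1)=H/(sH+tH)$.

*The map on $H_p^2$ is well defined.* By (6) the cocycle condition is $d\,g\,a\,\mathrm{vol}=\mathrm dg\wedge\xi$. In $H$ it reads $d\,t[a\,\mathrm{vol}]=s[\mathrm d\xi]$, so $[\mathrm d\xi]=d\,\theta[a\,\mathrm{vol}]$ and $[a\,\mathrm{vol}]\in A_0$. By (7), used in degree $m-d$, a coboundary has $\mathrm{vol}$-part $\mathrm dg\wedge\eta$, whose class lies in $sH$.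

*Surjectivity.* Let $[a\,\mathrm{vol}]\in A_0$ and write $\theta[a\,\mathrm{vol}]=[\mathrm d\eta]$. Then $[ga\,\mathrm{vol}]=s[\mathrm d\eta]=[\mathrm dg\wedge\eta]$, so $ga\,\mathrm{vol}=\mathrm dg\wedge(\eta+\mathrm dh)$ for some $h\in R$. With $\xi$ equal to $\eta+\mathrm dh$ multiplied by the number $d$, the form $z^m(a\,\mathrm{vol}+\zeta\wedge\xi)$ is a cocycle.

*Injectivity.* Let a cocycle have $[a\,\mathrm{vol}]\in sH$. Then $a\,\mathrm{vol}=\mathrm dg\wedge\eta$ for some $\eta\in\Omega_R^1$. Subtracting the coboundary $\mathrm df\wedge z^{m-d}\eta$ we may assume $a=0$. Then $\mathrm dg\wedge\xi=0$, and since $g_u,g_v$ is a regular sequence, $\xi=-c\,\mathrm dg$ for some $c\in R$. By (7) with $\eta=0$, $z^m\zeta\wedge\xi=\mathrm df\wedge z^{m-d}c\,\zeta$ is a coboundary.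

*The map $\mathrm d'$.* By (6) the class of $\mathrm d\omega$ is $m[a\,\mathrm{vol}]-[\mathrm d\xi]=m[a\,\mathrm{vol}]-d\,\theta[a\,\mathrm{vol}]=-d(\theta-\lambda)[a\,\mathrm{vol}]$. $\square$

A remark on sizes: $\theta a\in H$ means $ta\in sH$, so $A_0/sH$ is the annihilator of $g$ in $M_g$. Its dimension is $\mu_p-\dim gM_g=\tau_p$, and $\dim H/(sH+tH)=\dim M_g/gM_g=\tau_p$ as well. So $\mathrm d'$ is locally a map between spaces of equal dimension $\tau_p$, and we must show that its kernel has dimension $\mu_p-\tau_p$.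

## Eigenvalues on $H/sH$, and the obstruction $\theta H\not\subset H$

Suppose first that at every $p$ the germ $g$ itself is weighted homogeneous in suitable analytic coordinates. Lemma 2 suggests looking at the eigenvalues of $\theta$. Here $g\in(g_u,g_v)$, so $tH\subset sH$, hence $\theta H\subset H$, $A_0=H$, and $\mathrm d'$ is the endomorphism $-d(\theta-\lambda)$ of $H/sH\cong M_g$. The monomial classes are eigenvectors with $\ell=w_1+w_2+(\text{weighted degree})$. The ring $M_g$ is graded by weighted degree. As $g_u,g_v$ is a regular sequence of weighted degrees $1-w_1,1-w_2$, its Hilbert series is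
$$\frac{(1-T^{1-w_1})(1-T^{1-w_2})}{(1-T^{w_1})(1-T^{w_2})}$$
(here $T$ is a formal variable), with top exponent $2-2w_1-2w_2$. So the eigenvalues of $\theta$ on $H/sH$ are at most $2-w_1-w_2<2$. For $\lambda=q/d\ge2$ every local $\mathrm d'$ is injective, and by (L2) $E_2(q)=0$ for $q\ge2d$. This proves the conjecture for such curves.

For general $g$ the argument stops at its first line. We have
$$\theta H\subset H\iff tH\subset sH\iff gM_g=0\iff\mu_p=\tau_p .$$
If $\mu_p>\tau_p$, then $\theta$ does not act on $H/sH$. It maps $A_0/sH$ to the different space $H/(sH+tH)$, and there are no eigenvalues to bound. In the quintic above, put $\eta_0=\tfrac14X\,\mathrm dY-\tfrac15Y\,\mathrm dX$. Then $\mathrm d\eta_0=\tfrac9{20}\mathrm{vol}$ and $g\,\mathrm{vol}=\mathrm dg\wedge\eta_0-\tfrac1{10}X^2Y^3\mathrm{vol}$, so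
$$\theta[\mathrm{vol}]=\tfrac9{20}[\mathrm{vol}]-\tfrac1{10}s^{-1}[X^2Y^3\mathrm{vol}],$$
and the last term is not in $H$ because $X^2Y^3\ne0$ in $M_g$.

The way past this point is to leave $H$. We place $H$ between two lattices $U\subset H\subset V$ that *are* $\theta$-stable, with $sV\subset U$, and do the eigenvalue argument on $V/U$ and $V/sV$. The failure of $H$ to be $\theta$-stable then becomes a number: $(H+\theta H)/H\cong(sH+tH)/sH\cong gM_g$ has dimension $\mu_p-\tau_p$. The linear algebra behind the count is visible in $F=\mathbb C^2$ with $\theta e_1=e_2$, $\theta e_2=0$, and the non-stable line $\bar H=\mathbb Ce_1$. For $\lambda'=1$, $\bar P=(\theta-1)^{-1}\bar H=\mathbb C(e_1+e_2)$, and $\bar P/(\bar P\cap\bar H)$ has dimension $1$, the same as $(\bar H+\theta\bar H)/\bar H$.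

## Two $\theta$-stable lattices around $H$

**Step 5.** This step produces the lattices $U$ and $V$ from the $V$-filtration and the position of the spectrum.

We use the following published facts. The space $G$ carries the $V$-filtration $V^\alpha$, $\alpha\in\mathbb Q$: a decreasing, discretely indexed, exhaustive filtration by $\mathbb C\{\{s\}\}$-lattices. It satisfies $sV^\alpha=V^{\alpha+1}$ and $\theta V^\alpha\subset V^\alpha$; the operator $\theta-\alpha$ is nilpotent on the finite-dimensional space $\mathrm{Gr}_V^\alpha G=V^\alpha/V^{>\alpha}$; and $V^N\subset H\subset V^{-N}$ for $N\gg0$. Let $n_\alpha=\dim\mathrm{Gr}_V^\alpha(H/sH)$ for the induced quotient filtration. The $\alpha$ with $n_\alpha\neq0$ are the spectral numbers of $g$ and $n_\alpha$ are their multiplicities. Then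

- **(F1)** $n_\alpha\neq0\Rightarrow0<\alpha<2$;
- **(F2)** $n_\alpha=n_{2-\alpha}$.

The references are Steenbrink 1977; Varchenko, *Asymptotic Hodge structure in the vanishing cohomology*, Math. USSR Izv. 18 (1982); Scherk–Steenbrink, Math. Ann. 271 (1985); M. Saito, *On the structure of Brieskorn lattice*, Ann. Inst. Fourier 39 (1989). The indexing is the one for which $\partial_tt-\alpha$ is nilpotent on $\mathrm{Gr}_V^\alpha$, so that in two variables the spectrum lies in $(0,2)$. Theorem A needs only (F1).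

Let $\alpha_p$ be the smallest spectral number at $p$. By (F1) and (F2), $0<\alpha_p\le1$.

**Example.** For the node, $V^\alpha=s^{\lceil\alpha\rceil-1}H$, so $V^{>0}=V^1=H$, and the spectrum is $\{1\}$. For the cusp the spectrum is $\{\tfrac56,\tfrac76\}$. The eigenvector $s^{-1}[v\,\mathrm{vol}]$ has eigenvalue $\tfrac16$, so $V^{>0}=H\oplus\mathbb C\,s^{-1}[v\,\mathrm{vol}]$ is strictly larger than $H$. Here $\alpha_p=\tfrac56$ and $V^{>1/6}=H$.

**Lemma 3.** $H\subset V^{>0}$ and $V^1\subset H$. Moreover $V^{>1-\alpha_p}\subset H$.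

*Proof.* Put $h_\alpha=\dim\mathrm{Gr}_V^\alpha H\le g_\alpha=\dim\mathrm{Gr}_V^\alpha G$. Since $s$ is injective and $sV^{\alpha-1}=V^\alpha$, we have $sH\cap V^\alpha=s(H\cap V^{\alpha-1})$. Taking graded pieces of $0\to sH\to H\to H/sH\to0$ gives
$$n_\alpha=h_\alpha-h_{\alpha-1}.$$
Also $g_\alpha=g_{\alpha+1}$ because $s$ is an isomorphism $\mathrm{Gr}_V^\alpha G\to\mathrm{Gr}_V^{\alpha+1}G$. Finally $h_\alpha=0$ for $\alpha\ll0$ and $h_\alpha=g_\alpha$ for $\alpha\gg0$, because $V^N\subset H\subset V^{-N}$.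

If $\alpha\le0$, (F1) gives $h_\alpha=h_{\alpha-1}=h_{\alpha-2}=\dots=0$. Starting from $H\subset V^{-N}$ and passing the finitely many jumps in $[-N,0]$, we get $H\subset V^{>0}$.

If $\beta\ge1$, then $\beta+1,\beta+2,\dots\ge2$, so (F1) gives $h_\beta=h_{\beta+1}=\dots$, and this common value is $g_{\beta+i}=g_\beta$ for $i\gg0$. So $H\cap V^\beta\to\mathrm{Gr}_V^\beta G$ is onto, that is, $V^\beta\subset H+V^{>\beta}$. Applying this to the finitely many jumps $\beta\in[1,N)$ gives $V^1\subset H+V^N=H$.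

By (F2), $n_\alpha=0$ for $\alpha>2-\alpha_p$. If $\beta>1-\alpha_p$, then $\beta+1,\beta+2,\dots>2-\alpha_p$, so again $h_\beta=g_\beta$, and the same argument gives $V^{>1-\alpha_p}\subset H$. $\square$

**Standing setting.** Let $\rho\in[0,1]$ be such that $U:=V^{>\rho}\subset H$, and let $V:=V^{>0}$. By Lemma 3, $\rho=1$ and $\rho=1-\alpha_p$ are allowed. Then
$$sV=V^{>1}\subset U\subset H\subset V,\tag{9}$$
and $U$, $V$ are $\theta$-stable. The spaces $V/U$ and $V/sV$ are finite-dimensional; the eigenvalues of $\theta$ lie in $(0,\rho]$ on $V/U$ and in $(0,1]$ on $V/sV$.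

**Step 6.** This step is the linear algebra of the sandwich (9). Part (a) will kill $E_3$, and part (b) will give the dimension $\mu_p-\tau_p$.

**Lemma 4.** Let $\lambda>1+\rho$ and $W=\{a\in H:(\theta-\lambda)a\in sH\}$.
(a) If $a\in H$ and $(\theta-\lambda)a\in s^2H$, then $a\in sH$.
(b) $\dim W/(W\cap sH)=\mu_p-\tau_p$.

*Proof.* Let $a\in W$. Then $(\theta-\lambda)a\in sH\subset sV$. As $\lambda>1$, the operator $\theta-\lambda$ is bijective on $V/sV$, so $a\in sV$. Write $a=sa_1$ with $a_1\in V$. By (8), $(\theta-\lambda)a=s(\theta-\lambda')a_1$ with $\lambda'=\lambda-1>\rho$, and $\theta-\lambda'$ is bijective on $V/U$.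

(a) Such an $a$ lies in $W$, so the above applies. Since $s$ is injective, $(\theta-\lambda')a_1\in sH\subset sV\subset U$. Bijectivity on $V/U$ gives $a_1\in U\subset H$, so $a=sa_1\in sH$.

(b) Let $P=\{a_1\in V:(\theta-\lambda')a_1\in H\}$. The first paragraph shows $W\subset sP$. Conversely $sP\subset sV\subset H$ and $(\theta-\lambda)sP=s(\theta-\lambda')P\subset sH$. So $W=sP$, and
$$W/(W\cap sH)\cong P/(P\cap H).$$
Since $U\subset H$ is $\theta$-stable, $U\subset P$. Let $\bar P,\bar H$ be the images of $P,H$ in $V/U$. Both $P$ and $H$ contain $U$, so $P/(P\cap H)\cong\bar P/(\bar P\cap\bar H)$. By definition $\bar P=(\theta-\lambda')^{-1}\bar H$, and $\theta-\lambda'$ is bijective on $V/U$, so $\dim\bar P=\dim\bar H$. Next,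
$$\bar P\cap\bar H=\{h\in\bar H:(\theta-\lambda')h\in\bar H\}=\{h\in\bar H:\theta h\in\bar H\}$$
is the kernel of the surjection $\bar H\to(\bar H+\theta\bar H)/\bar H$ induced by $\theta$. Therefore
$$\dim P/(P\cap H)=\dim\bar H-\dim(\bar P\cap\bar H)=\dim(H+\theta H)/H=\dim(sH+tH)/sH=\dim gM_g,$$
where we applied the injective map $s$ and $s\theta=t$ for the third equality. Finally $\dim gM_g=\dim M_g-\dim M_g/gM_g=\mu_p-\tau_p$. $\square$

**Step 7.** This step translates Lemma 4(b) into the dimension of the local kernel of $\mathrm d'$.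

**Lemma 5.** If $\lambda=m/d>1+\rho$, then $\dim\ker\big(\mathrm d':H_p^2(m)\to H_p^3(m)\big)=\mu_p-\tau_p$.

*Proof.* By Lemma 2 the kernel is $\{a\in A_0:(\theta-\lambda)a\in sH+tH\}/sH$. The numerator contains $sH$, because
$$(\theta-\lambda)sc=s(\theta+1-\lambda)c=tc+(1-\lambda)sc.$$
Let $a$ be in the numerator, $(\theta-\lambda)a=sb+tc$ with $b,c\in H$. Subtracting the previous identity,
$$(\theta-\lambda)(a-sc)=s\big(b+(\lambda-1)c\big)\in sH,$$
so $a-sc\in W$. Conversely, $a\in W$ satisfies $\theta a\in\lambda a+sH\subset H$, so $W\subset A_0$, and elements of $W$ give classes in the kernel. So the kernel is $(W+sH)/sH\cong W/(W\cap sH)$, and Lemma 4(b) applies. $\square$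

For the quintic this says: the local kernel is one-dimensional once $\lambda>1+\rho$, matching $gM_g=\mathbb C\,X^2Y^3$.

## Gluing: the bound for $E_2$, the injectivity of $\mathrm d_2$, and Theorem A

**Step 8.** This step combines the local results with (L2) and (L3), in a form that serves both theorems.

**Proposition 6.** For every $p\in\mathrm{Sing}\,C$ let $\rho_p\in[0,1]$ be given with $V^{>\rho_p}\subset H$ at $p$, and let $q>d(1+\rho_p)$ for all $p$. Then:
(i) $E_3(q)=0$.
(ii) If moreover $q\ge2d-2$, then $E_2(q)$ is the kernel of a linear map $K_q\to N(f)_{q-3}$ with $\dim K_q=\mu(C)-\tau(C)$. In particular $\dim E_2(q)\le\mu(C)-\tau(C)$, with equality if $N(f)_{q-3}=0$.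

*Proof.* Let $\lambda=q/d$, so $\lambda>1+\rho_p$ for all $p$.

*Part (ii): counting.* Let $K_q$ be the kernel of the composition
$$H^2(K_f^*)_q\xrightarrow{\mathrm d'}H^3(K_f^*)_q\to\bigoplus_pH_p^3(q).$$
By compatibility with the local $\mathrm d'$ and the bijectivity in (L2), $K_q\cong\bigoplus_p\ker(\mathrm d':H_p^2(q)\to H_p^3(q))$. By Lemma 5, $\dim K_q=\sum_p(\mu_p-\tau_p)=\mu(C)-\tau(C)$. By (L3), $\mathrm d'$ maps $K_q$ into $N(f)_{q-3}$, and the kernel of $\mathrm d':K_q\to N(f)_{q-3}$ is $E_2(q)$.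

*Part (i): a class killed by $\mathrm d_2$ is zero.* Let $[\omega]\in E_2(q)$ with $\mathrm d_2[\omega]=0$. So $\mathrm df\wedge\omega=0$, $\mathrm d\omega=\mathrm df\wedge\alpha$ with $\alpha\in\Omega^2_{q-d}$, and $[\mathrm d\alpha]\in\mathrm d'H^2(K_f^*)_{q-d}$ in $H^3(K_f^*)_{q-d}$. Work at one point $p$ and write
$$\omega=z^q(a\,\mathrm{vol}+\zeta\wedge\xi),\qquad\alpha=z^{q-d}(a_1\mathrm{vol}+\zeta\wedge\xi_1).$$
We write $a,a_1$ also for the classes $[a\,\mathrm{vol}],[a_1\mathrm{vol}]\in H$. The form $\alpha$ need not be a cocycle, so nothing relates $\xi_1$ to $a_1$; we shall eliminate $\xi_1$.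

By (6), $\mathrm d\omega=\mathrm df\wedge\alpha$ reads $q\,a\,\mathrm{vol}-\mathrm d\xi=d\,g\,a_1\mathrm{vol}-\mathrm dg\wedge\xi_1$. With $[\mathrm d\xi]=d\,\theta a$ from Lemma 2 this gives in $H$
$$-d(\theta-\lambda)a=d\,t\,a_1-s[\mathrm d\xi_1].\tag{10}$$
By (6) in degree $q-d=d(\lambda-1)$, the form $\mathrm d\alpha$ has class $d(\lambda-1)a_1-[\mathrm d\xi_1]$. By Lemma 2 in degree $q-d$, the local image of $\mathrm d'$ consists of classes $-d(\theta-\lambda+1)a_2'$ with $a_2'\in A_0$, modulo $sH+tH$. Put $a_2=-a_2'\in A_0$ for the element that occurs. Then there are $b,c\in H$ with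
$$d(\lambda-1)a_1-[\mathrm d\xi_1]=d(\theta-\lambda+1)a_2+sb+tc.$$
Apply $s$ and solve for $-s[\mathrm d\xi_1]$:
$$-s[\mathrm d\xi_1]=d\,s(\theta-\lambda+1)a_2+s^2b+stc-d(\lambda-1)sa_1.$$
Substitute this in (10):
$$-d(\theta-\lambda)a=d\big(ta_1-(\lambda-1)sa_1\big)+d\,s(\theta-\lambda+1)a_2+s^2b+stc.$$
By (8), every term can be written with $\theta-\lambda$ on the left, up to $s^2H$:

- $ta_1-(\lambda-1)sa_1=s(\theta+1-\lambda)a_1=(\theta-\lambda)sa_1$;
- $s(\theta-\lambda+1)a_2=(\theta-\lambda)sa_2$;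
- $stc=s^2\theta c=(\theta-2)s^2c=(\theta-\lambda)s^2c+(\lambda-2)s^2c$.

Hence
$$(\theta-\lambda)\Big(a+sa_1+sa_2+\tfrac1d\,s^2c\Big)=-\tfrac1d\,s^2\big(b+(\lambda-2)c\big)\in s^2H.$$
The element in brackets lies in $H$. By Lemma 4(a) it lies in $sH$, so $a\in sH$. By Lemma 2, $[\omega]$ is zero in $H_p^2(q)$. This holds for every $p$, so $[\omega]=0$ by the injectivity in (L2). Thus $\mathrm d_2$ is injective on $E_2(q)$, that is, $E_3(q)=0$. $\square$

**Proof of Theorem A.** The smooth case was settled above. For singular $C$ take $\rho_p=1$ for all $p$, which Lemma 3 allows using only (F1). The condition of Proposition 6 is $q>2d$, so for $q\ge2d+1$ we get $E_3(q)=0$ and $\dim E_2(q)\le\mu(C)-\tau(C)$. If $q\ge3d-2$, then $q\ge2d+1$ because $d\ge3$, and $q-3\ge3d-5>T$, so $N(f)_{q-3}=0$ by Lemma 1(b) and equality holds. Since $3d-2$ is positive and at most $3d+1$, the conjecture holds with $q_0=3d-2$. $\blacksquare$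

## Log canonical thresholds and Theorem B

**Step 9.** This step bounds $\alpha_p$ from below by $2/d$, so that Proposition 6 can be applied with a smaller $\rho_p$.

Recall that for $c>0$ the multiplier ideal $\mathcal J(cC)$ consists of the germs $h$ for which $|h|^2|g|^{-2c}$ is locally integrable, where $g$ is a local equation of $C$. The log canonical threshold $\mathrm{lct}_p(C)$ is the supremum of the $c$ such that $|g|^{-2c}$ is integrable near $p$. For example, for $g=u^d+v^d$ with $d\ge2$, integrability away from the origin requires $c<1$. At the origin homogeneity reduces the question to $\int_0 r^{-2cd}r^3\,\mathrm dr$, which is finite exactly for $c<2/d$; so the threshold is $2/d$. Nadel vanishing says: on a smooth projective surface with canonical divisor $K$, if $L$ is an integral divisor and $L-D$ is ample for an effective $\mathbb Q$-divisor $D$, then $H^i(\mathcal O(K+L)\otimes\mathcal J(D))=0$ for $i>0$.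

**Lemma 7.** $\alpha_p\ge2/d$ for every $p\in\mathrm{Sing}\,C$.

*Proof.* The log canonical threshold satisfies $\mathrm{lct}_p(C)=\min(1,\alpha_p)$ (Varchenko, *The complex singularity index does not change along the stratum $\mu=$const*, Funct. Anal. Appl. 16 (1982); Budur, *On Hodge spectrum and multiplier ideals*, Math. Ann. 327 (2003)). As $\alpha_p\le1$, we have $\alpha_p=\mathrm{lct}_p(C)$. Let $0<c<2/d$ be rational. Then $c<1$, so $\mathcal J(cC)$ is trivial at the smooth points of the reduced curve $C$ and off $C$. Hence it defines a finite scheme $Y$. Since $\mathcal O(-1)=\mathcal O(K_{\mathbb P^2})\otimes\mathcal O(2)$ and $2-cd>0$, Nadel vanishing gives $H^1(\mathbb P^2,\mathcal O(-1)\otimes\mathcal J(cC))=0$. From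
$$0\to\mathcal O(-1)\otimes\mathcal J(cC)\to\mathcal O(-1)\to\mathcal O_Y(-1)\to0$$
and $H^0(\mathcal O(-1))=0$ we get $H^0(\mathcal O_Y(-1))=0$. As $Y$ is finite, this forces $Y=\emptyset$. So $\mathrm{lct}_p(C)\ge c$ for all rational $c<2/d$. $\square$

**Step 10.** This step proves the four parts of Theorem B. For (1)–(3) the smooth case is already done, so $C$ is singular there.

**Part (1).** Take $\rho_p=1-\alpha_p$, allowed by Lemma 3. By Lemma 7, $\rho_p\le1-2/d$, so $d(1+\rho_p)\le2d-2$, and the condition $q>d(1+\rho_p)$ holds for $q\ge2d-1$. Proposition 6 gives the claim.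

**Part (2).** We have $N(f)_i=\hat J_i/J_i=0$ for $i<e$. By Lemma 1(b), $N(f)_{q-3}=0$ as soon as $T-(q-3)<e$, that is, $3d-3-q<e$, or $q\ge3d-2-e$. For $q\ge\max(2d-1,3d-2-e)$, Proposition 6(ii), applicable as in (1), gives equality. If $N(f)=0$, then $N(f)_{q-3}=0$ for every $q$, and equality holds for all $q\ge2d-1$ in the same way.

**Part (3).** Suppose first that all singularities are weighted homogeneous. Then $\mu(C)=\tau(C)$, and (1) gives $E_2(q)=E_3(q)=0$ for $q\ge2d-1$. So the conjecture holds with $q_0=2d-1$, and also with $q_0=3d-4$, since $2d-1\le3d-4$ for $d\ge3$.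

Otherwise some $p$ is not weighted homogeneous. A double point is of type $A_k$, given by $u^2+v^{k+1}$ in suitable analytic coordinates, hence weighted homogeneous. So $p$ has multiplicity $\ge3$, and $(g,g_u,g_v)\subset\mathfrak m_p^2$ in $R_p$. Since $\hat J/J$ has finite length, $\hat J[z^{-1}]=J[z^{-1}]$. So every form $h\in\hat J$ satisfies $h(p_1+u,p_2+v,1)\in(g,g_u,g_v)R_p\subset\mathfrak m_p^2$. If $h\ne0$ had degree $\le1$, then $h(p_1+u,p_2+v,1)$ would be a nonzero polynomial of degree $\le1$ in $u,v$ lying in $\mathfrak m_p^2$, which is impossible. So $e\ge2$, and (2) gives equality for $q\ge\max(2d-1,3d-4)=3d-4$. Also $E_3(q)=0$ there by (1). So the conjecture holds with $q_0=3d-4$ for every reduced curve.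

For the converse, let $E_2(q)=0$ for one $q\ge3d-4$. The equality just proved gives $\mu(C)=\tau(C)$. Since $\mu_p\ge\tau_p$ for each $p$, we get $\mu_p=\tau_p$ for all $p$, and all singularities are weighted homogeneous by K. Saito's theorem (Invent. Math. 14 (1971)).

**Part (4).** Let $f=x^d+y^d$. The only singular point is an ordinary $d$-fold point with a homogeneous local equation, so $\mu(C)=\tau(C)$. Let $\omega=x^{d-2}y^{d-2}\,\mathrm dx\wedge\mathrm dy$, of degree $2d-2=1\cdot d+(d-2)$ with $d-2\in[1,d]$. Then $\mathrm df\wedge\omega=0$ and $\mathrm d\omega=0$, so $\alpha=0$ is allowed and $\mathrm d_2[\omega]=0$. For any $1$-form $\eta$ the coefficient of $\mathrm dx\wedge\mathrm dy$ in $\mathrm df\wedge\eta$ lies in $(x^{d-1},y^{d-1})$, which does not contain $x^{d-2}y^{d-2}$. So $[\omega]\neq0$ in $H^2(K_f^*)_{2d-2}$, and $0\ne[\omega]\in E_3(2d-2)\subset E_2(2d-2)$, while $\mu(C)-\tau(C)=0$. So neither statement survives with $2d-1$ replaced by $2d-2$. $\blacksquare$
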